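\title{When is an HSP-class of continuous algebras a variety?}

\begin{abstract}
A continuous algebra is an $\omega$-cpo with continuous finitary operations. Its equations are written with terms that may contain formal joins of $\omega$-chains but only finitely many variables, and a variety is a class defined by such equations. Every variety is closed under homomorphic images, subalgebras and products. We show that the converse holds for a signature $\Sigma$ if and only if all symbols of $\Sigma$ have arity at most one; for a binary symbol, a counterexample is built on the nonempty subsets of $\mathbb N$. We also show that the classes closed under the three constructions are exactly those defined by equations in countably many variables, that they are closed under homomorphisms with dense image, and that such a class is a variety if and only if it is closed under directed colimits, if and only if membership in it is decided by the finitely generated subalgebras.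
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Continuous algebras}

A \emph{chain} in a poset always means a sequence $a_0\sqsubseteq a_1\sqsubseteq\cdots$ indexed by $\mathbb N=\{0,1,2,\dots\}$. A \emph{cpo} is a poset in which every chain has a join (least upper bound) $\bigsqcup_k a_k$. No least element is required, and the empty poset is a cpo. A map between cpos is \emph{continuous} if it is monotone and preserves joins of chains. A product of cpos, ordered coordinatewise, is a cpo, and joins of chains in it are computed coordinatewise.

Let $\Sigma$ be a \emph{finitary signature}: a set of operation symbols, each with an arity $n\in\mathbb N$; symbols of arity $0$ are constants. A \emph{continuous algebra} is a cpo $A$ with a continuous map $\sigma_A\colon A^n\to A$ for every $n$-ary $\sigma\in\Sigma$. A \emph{homomorphism} always means a continuous map that preserves all operations. Continuous algebras and homomorphisms form the category $\Sigma\text{-}\mathbf{CPO}$. Three constructions produce new algebras from old ones.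
\begin{itemize}
\item[(H)] A \emph{homomorphic image} of $A$ is an algebra $B$ with a surjective homomorphism $e\colon A\to B$.
\item[(S)] A \emph{subalgebra} of $A$ is an algebra $B$ with a homomorphism $m\colon B\to A$ that is an order-embedding: $x\sqsubseteq y$ if and only if $m(x)\sqsubseteq m(y)$.
\item[(P)] The \emph{product} of algebras $A_i$ $(i\in I)$ is the cartesian product $\prod_iA_i$ with coordinatewise order and operations; for $I=\emptyset$ it is the one-element algebra.
\end{itemize}
An \emph{HSP-class} is a class of continuous algebras, regarded as a full subcategory of $\Sigma\text{-}\mathbf{CPO}$, that is closed under (H), (S) and (P). Such a class is closed under isomorphism and contains the one-element algebra. If $\Sigma$ has no constants, the empty algebra exists, and it lies in every HSP-class as a subalgebra of the one-element algebra.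

\subsection*{Equations}

Fix a countably infinite set $V$ of variables, and let $T_\Sigma V$ be the set of ordinary terms over $V$. An \emph{interpretation} $f\colon V\to A$ gives every ordinary term $t$ its usual value $f^\sharp(t)\in A$. Ordinary terms say nothing about the order or about joins, so one enlarges the language. The set of \emph{extended terms} is the smallest set that contains $T_\Sigma V$ and contains a formal join $\bigvee_{k\in\mathbb N}t_k$ for every sequence $(t_k)$ of extended terms \emph{which together contain only finitely many variables}. We extend $f^\sharp$ to a partial map on extended terms by recursion: $f^\sharp(\bigvee_kt_k)$ is defined if and only if all $f^\sharp(t_k)$ are defined and $f^\sharp(t_k)\sqsubseteq f^\sharp(t_{k+1})$ for all $k$, and in that case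
\[
f^\sharp\Bigl(\bigvee_kt_k\Bigr)=\bigsqcup_kf^\sharp(t_k).
\]
An \emph{equation} is a formal expression $t=t'$ between extended terms. An algebra $A$ \emph{satisfies} it if for every $f\colon V\to A$ both $f^\sharp(t)$ and $f^\sharp(t')$ are defined and equal. An equation is \emph{valid} in a class $K$ if every member of $K$ satisfies it. A \emph{variety} is the class of all continuous algebras that satisfy a given set of equations.

\begin{example}\label{ex:equations}
(a) \emph{Inequalities are equations.} The value $f^\sharp(s\vee t\vee t\vee\cdots)$ is defined if and only if $f^\sharp(s)$ and $f^\sharp(t)$ are defined and $f^\sharp(s)\sqsubseteq f^\sharp(t)$, and then it equals $f^\sharp(t)$. We therefore write $s\sqsubseteq t$ for the equation $s\vee t\vee t\vee\cdots=t$.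

(b) \emph{An equation asserts definedness.} Let $\sigma$ be unary and $t=\bigvee_k\sigma^k(x)$. Since $\sigma_A$ is monotone, $f^\sharp(t)$ is defined exactly when $f(x)\sqsubseteq\sigma_A(f(x))$. So $A$ satisfies $t=t$ if and only if $a\sqsubseteq\sigma_A(a)$ for all $a\in A$.
\end{example}

\subsection*{The question}

It is known that every variety is an HSP-class; we recover this in Proposition~\ref{prop:hsp}. This paper answers the following question, whose source is~\cite{ADV}.

\begin{quote}
\emph{Is every HSP-class in $\Sigma\text{-}\mathbf{CPO}$ a variety of continuous algebras?}
\end{quote}

There are two reasons to guess that it is. The first is the classical HSP theorem for algebras without order: a class is definable by equations between ordinary terms if and only if it is closed under homomorphic images, subalgebras and products. The second is the simplest case.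

\begin{example}\label{ex:empty}
Let $\Sigma=\emptyset$, so that algebras are cpos, and let $K$ be an HSP-class. If all members of $K$ have at most one element, then $K$ is the variety given by $x=y$. Otherwise some $C\in K$ has elements $a\neq b$. Then $C\times C$ contains two incomparable elements: $(a,b)$ and $(b,a)$, since a relation between them would give $a\sqsubseteq b\sqsubseteq a$. They form a discretely ordered subalgebra $D\in K$. The powers of $D$ and their subsets give all discrete cpos, and every cpo is a homomorphic image of the discrete cpo on its underlying set, because chains in a discrete cpo are constant. So $K$ consists of all cpos, which is the variety given by the empty set of equations.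
\end{example}

The proof of the classical theorem shows where to be suspicious. Let $A$ satisfy all equations valid in $K$, and let $F\in K$ be the free $K$-algebra on the underlying set of $A$. Every element of $F$ is the value of a term, which involves finitely many generators, and the equations guarantee that evaluating this term in $A$ gives a well-defined homomorphism from $F$ onto $A$. A free continuous algebra also contains joins of chains, and the members of a chain may involve more and more generators. No extended term names the join of such a chain, so no equation speaks about it directly. The question is whether a class $K$ can impose on such joins a law that its equations do not already force.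

\subsection*{Results}

It can, as soon as there is an operation that combines two variables.

\begin{theorem}\label{thm:counter}
If $\Sigma$ has a symbol of arity at least $2$, then some HSP-class in $\Sigma\text{-}\mathbf{CPO}$ is not a variety.
\end{theorem}

The bound on the number of variables is the only obstruction. The set of \emph{$\infty$-terms} is the smallest set that contains $T_\Sigma V$ and contains a formal join $\bigvee_kt_k$ for \emph{every} sequence $(t_k)$ of $\infty$-terms. Values $f^\sharp(t)$, \emph{$\infty$-equations}, their satisfaction and the abbreviation $s\sqsubseteq t$ are defined exactly as before. For a subset $D$ of a cpo $B$, let $\overline D$ be the least subset of $B$ that contains $D$ and is closed under joins of chains. We call $D$ \emph{dense} if $\overline D=B$, and a homomorphism \emph{dense} if its image is dense.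

\begin{theorem}\label{thm:infty}
HSP-classes are exactly the classes defined by sets of $\infty$-equations. Moreover, every HSP-class $K$ is closed under homomorphisms with dense image: if $A\in K$ and $e\colon A\to B$ is a dense homomorphism, then $B\in K$.
\end{theorem}

The next theorem says which HSP-classes are varieties. For $M\subseteq A$, let $\langle M\rangle$ be the least subalgebra of $A$ containing $M$; a subalgebra is \emph{finitely generated} if it is $\langle M\rangle$ for a finite nonempty $M$. A \emph{free $K$-algebra} on a set $X$ is an algebra $F_KX\in K$ with a map $\eta\colon X\to F_KX$ such that for every $C\in K$ and every map $\varphi\colon X\to C$ there is exactly one homomorphism $h\colon F_KX\to C$ with $h\eta=\varphi$. It exists for every HSP-class (Lemma~\ref{lem:free}). For an arbitrary algebra $A$ we say that $h\colon F_KX\to A$ \emph{extends} $\varphi\colon X\to A$ if $h\eta=\varphi$. Directed colimits are recalled in Section~\ref{sec:tools}.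

\begin{theorem}\label{thm:char}
For an HSP-class $K$ the following are equivalent.
\begin{itemize}
\item[(i)] $K$ is a variety.
\item[(ii)] $K$ is closed under directed colimits in $\Sigma\text{-}\mathbf{CPO}$.
\item[(iii)] $A\in K$ whenever all finitely generated subalgebras of $A$ are in $K$.
\item[(iv)] $A\in K$ whenever every map $X\to A$ with $X$ finite and nonempty extends to a homomorphism $F_KX\to A$.
\end{itemize}
\end{theorem}

Finally, the hypothesis of Theorem~\ref{thm:counter} is sharp.

\begin{theorem}\label{thm:dichotomy}
Every HSP-class in $\Sigma\text{-}\mathbf{CPO}$ is a variety if and only if all symbols of $\Sigma$ have arity at most $1$.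
\end{theorem}

Sections~\ref{sec:values} and~\ref{sec:counter} prove Theorem~\ref{thm:counter} and need nothing else. Section~\ref{sec:tools} collects the tools for the remaining theorems, which are proved in Sections~\ref{sec:infty}, \ref{sec:char} and~\ref{sec:unary}.

\section{Values of terms along homomorphisms}\label{sec:values}

We first describe subalgebras concretely. Let $m\colon B\to A$ be an order-embedding homomorphism. If $(m(b_k))$ is a chain in $A$, then $(b_k)$ is a chain in $B$, and $m(\bigsqcup_kb_k)=\bigsqcup_km(b_k)$. So the image of $m$ is closed under the operations and under joins of chains. Conversely, a subset of $A$ with these two closure properties is a continuous algebra in the induced order, and the inclusion is an order-embedding homomorphism. From now on we identify subalgebras with such subsets. In particular, intersections of subalgebras are subalgebras, so $\langle M\rangle$ exists, and the preimage of a subalgebra under a homomorphism is a subalgebra.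

Since the $\infty$-terms form the least set with the stated closure property, a statement about them is proved by induction: one proves it for ordinary terms, and for $\bigvee_kt_k$ assuming it for all $t_k$. Let $\mathrm{Var}(t)\subseteq V$ be the set of variables of $t$, so that $\mathrm{Var}(\bigvee_kt_k)=\bigcup_k\mathrm{Var}(t_k)$. The number of variables of an $\infty$-equation $t=t'$ is the cardinality of $\mathrm{Var}(t)\cup\mathrm{Var}(t')$.

\begin{lemma}\label{lem:var}
\begin{itemize}
\item[(a)] The extended terms are exactly the $\infty$-terms $t$ with $\mathrm{Var}(t)$ finite. Hence equations are exactly the $\infty$-equations in finitely many variables.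
\item[(b)] If $f,g\colon V\to A$ agree on $\mathrm{Var}(t)$, then $f^\sharp(t)$ is defined if and only if $g^\sharp(t)$ is, and then they are equal.
\end{itemize}
\end{lemma}

\begin{proof}
(a) An extended term is an $\infty$-term, and it has finitely many variables: ordinary terms do, and for joins this is the condition in the definition. Conversely, let $t=\bigvee_kt_k$ be an $\infty$-term with $\mathrm{Var}(t)$ finite. Each $\mathrm{Var}(t_k)\subseteq\mathrm{Var}(t)$ is finite, so each $t_k$ is an extended term by induction, and together the $t_k$ contain finitely many variables.

(b) This holds for ordinary terms. For $t=\bigvee_kt_k$, the maps $f$ and $g$ agree on each $\mathrm{Var}(t_k)$, and definedness and value of $t$ are determined by definedness and values of the $t_k$.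
\end{proof}

Homomorphisms preserve values of terms. Because values are partial, the direction matters: definedness moves forward along every homomorphism, and backward along order-embeddings.

\begin{lemma}\label{lem:transport}
Let $h\colon A\to B$ be a homomorphism, $f\colon V\to A$, and $t$ an $\infty$-term.
\begin{itemize}
\item[(a)] If $f^\sharp(t)$ is defined, then $(hf)^\sharp(t)$ is defined and equals $h(f^\sharp(t))$.
\item[(b)] If $h$ is an order-embedding and $(hf)^\sharp(t)$ is defined, then $f^\sharp(t)$ is defined.
\end{itemize}
\end{lemma}

\begin{proof}
Ordinary terms are always defined, and $h$ preserves their values because it preserves the operations. Let $t=\bigvee_kt_k$.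

(a) The elements $f^\sharp(t_k)$ are defined and form a chain. By induction $(hf)^\sharp(t_k)=h(f^\sharp(t_k))$. These elements form a chain because $h$ is monotone, and its join is $h(\bigsqcup_kf^\sharp(t_k))$ because $h$ is continuous.

(b) All $(hf)^\sharp(t_k)$ are defined, so all $f^\sharp(t_k)$ are defined by induction. By (a), $h(f^\sharp(t_k))=(hf)^\sharp(t_k)\sqsubseteq(hf)^\sharp(t_{k+1})=h(f^\sharp(t_{k+1}))$, and $h$ reflects the order.
\end{proof}

\begin{proposition}\label{prop:hsp}
The class of all continuous algebras satisfying a given set of $\infty$-equations is an HSP-class. In particular, every variety is an HSP-class.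
\end{proposition}

\begin{proof}
It suffices to treat one $\infty$-equation $t=t'$.

(H) Let $A$ satisfy it, let $e\colon A\to B$ be surjective and $f\colon V\to B$. Choose $g\colon V\to A$ with $eg=f$. By Lemma~\ref{lem:transport}(a), $f^\sharp(t)=e(g^\sharp(t))=e(g^\sharp(t'))=f^\sharp(t')$, all values being defined.

(S) Let $A$ satisfy it, let $m\colon B\to A$ be an order-embedding homomorphism and $f\colon V\to B$. Then $(mf)^\sharp(t)$ and $(mf)^\sharp(t')$ are defined and equal. By Lemma~\ref{lem:transport}, $f^\sharp(t)$ and $f^\sharp(t')$ are defined and have the same image under $m$, which is injective.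

(P) Let $f\colon V\to\prod_iA_i$, with projections $\pi_i$. We claim that for every $\infty$-term $s$, if all $(\pi_if)^\sharp(s)$ are defined, then $f^\sharp(s)$ is defined; by Lemma~\ref{lem:transport}(a) its coordinates are then the $(\pi_if)^\sharp(s)$. For $s=\bigvee_ks_k$, the elements $f^\sharp(s_k)$ are defined by induction, and they increase with $k$ in every coordinate, so they form a chain. Hence, if every $A_i$ satisfies $t=t'$, then $f^\sharp(t)$ and $f^\sharp(t')$ are defined and have the same coordinates.
\end{proof}

The next lemma is the one property of varieties that the counterexample exploits: an equation sees only finitely many elements at a time, and its terms are evaluated inside the subalgebra that these elements generate.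

\begin{lemma}\label{lem:local}
Let $K$ be a class of continuous algebras, and let all finitely generated subalgebras of $A$ lie in $K$. Then $A$ satisfies every equation valid in $K$. Hence $A$ lies in every variety that contains $K$.
\end{lemma}

\begin{proof}
Let $t=t'$ be an equation valid in $K$ and $f\colon V\to A$. By Lemma~\ref{lem:var}(a) there is a finite nonempty $W\subseteq V$ containing $\mathrm{Var}(t)\cup\mathrm{Var}(t')$. Let $B=\langle f(W)\rangle\in K$ with inclusion $m\colon B\to A$, and let $g\colon V\to B$ agree with $f$ on $W$; such a $g$ exists because $B\neq\emptyset$. Then $g^\sharp(t)$ and $g^\sharp(t')$ are defined and equal. By Lemma~\ref{lem:transport}(a) so are $(mg)^\sharp(t)$ and $(mg)^\sharp(t')$, and by Lemma~\ref{lem:var}(b) these are $f^\sharp(t)$ and $f^\sharp(t')$.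
\end{proof}

\section{Infinite products and the counterexample}\label{sec:counter}

By Proposition~\ref{prop:hsp} and Lemma~\ref{lem:local}, Theorem~\ref{thm:counter} follows once we find $\infty$-equations that hold in all finitely generated subalgebras of some algebra $A$ but fail in $A$. We need a chain of ordinary terms that uses infinitely many variables, and a reason why its join behaves differently when only finitely many elements are available. A binary operation with $x\sqsubseteq x*y$ supplies the chain, namely the partial products of an infinite product. The pigeonhole principle supplies the reason: over a finite set, an infinite product has a repeated factor. So we look for an algebra in which a repeated factor destroys all information, while infinitely many unrelated factors do not.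

\subsection*{The class $K$}

Let $\tau\in\Sigma$ have arity $m\ge2$. Write $x*y$ for $\tau(x,y,\dots,y)$, and define
\[
p_0(x_0)=x_0,\qquad p_{n+1}(x_0,\dots,x_{n+1})=p_n(x_0,\dots,x_n)*x_{n+1}.
\]
If $a\sqsubseteq a*b$ holds throughout an algebra, then for every sequence $(a_n)$ the partial products $p_n(a_0,\dots,a_n)$ form a chain, and we write $a_0*a_1*a_2*\cdots$ for its join. Let $K$ be the class of continuous algebras such that
\begin{itemize}
\item[(K1)] $a\sqsubseteq a*b$ for all elements $a,b$;
\item[(K2)] $a_0*a_1*a_2*\cdots=a_0*a_0*a_0*\cdots$ for every sequence $(a_n)_{n\in\mathbb N}$ of elements.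
\end{itemize}
Thus in $K$ an infinite product depends only on its first factor. For pairwise distinct variables $x_0,x_1,\dots$, the class $K$ is defined by the two $\infty$-equations
\[
x_0\sqsubseteq x_0*x_1,\qquad \bigvee_np_n(x_0,x_1,\dots,x_n)=\bigvee_np_n(x_0,x_0,\dots,x_0),
\]
so $K$ is an HSP-class by Proposition~\ref{prop:hsp}. The left side of the second $\infty$-equation is not an extended term.

\subsection*{The algebra $A$}

Let $A$ be the set of nonempty subsets of $\mathbb N$, ordered by inclusion. It is a cpo, in which the join of a chain is its union and $\mathbb N$ is the greatest element. Define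
\[
S\cdot S'=\begin{cases}S\cup S'&\text{if }S\cap S'=\emptyset,\\ \mathbb N&\text{otherwise.}\end{cases}
\]

\begin{lemma}\label{lem:dot}
The map $\cdot\colon A^2\to A$ is continuous.
\end{lemma}

\begin{proof}
Let $S\subseteq U$ and $S'\subseteq U'$. If $U\cap U'\neq\emptyset$, then $U\cdot U'=\mathbb N\supseteq S\cdot S'$. If $U\cap U'=\emptyset$, then $S\cap S'=\emptyset$ and $S\cdot S'=S\cup S'\subseteq U\cup U'=U\cdot U'$. So the map is monotone.

Let $(S_j,S'_j)$ be a chain in $A^2$ with join $(S,S')$, that is, $S=\bigcup_jS_j$ and $S'=\bigcup_jS'_j$. If $S\cap S'=\emptyset$, then $S_j\cap S'_j=\emptyset$ for all $j$, and $\bigcup_j(S_j\cdot S'_j)=\bigcup_j(S_j\cup S'_j)=S\cup S'=S\cdot S'$. If $n\in S\cap S'$, then $n\in S_j\cap S'_j$ for all large $j$, so $S_j\cdot S'_j=\mathbb N=S\cdot S'$ for all large $j$.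
\end{proof}

Put $\tau_A(S_1,\dots,S_m)=S_1\cdot S_2$, and let every other operation of $\Sigma$, constants included, take the constant value $\mathbb N$. The map $\tau_A$ is a projection $A^m\to A^2$ followed by the product, so $A$ is a continuous algebra. In it $S*S'=S\cdot S'\supseteq S\cup S'$, and hence (K1) holds. Infinite products in $A$ are easy to compute:
\begin{equation}\label{eq:product}
S_0*S_1*S_2*\cdots=\begin{cases}\bigcup_nS_n&\text{if the $S_n$ are pairwise disjoint,}\\ \mathbb N&\text{otherwise.}\end{cases}
\end{equation}
Indeed, in the first case $p_n(S_0,\dots,S_n)=S_0\cup\dots\cup S_n$ by induction on $n$. In the second case let $i<j$ and $S_i\cap S_j\neq\emptyset$. The partial product $p_{j-1}(S_0,\dots,S_{j-1})$ contains $S_i$, so it meets $S_j$, and $p_j(S_0,\dots,S_j)=\mathbb N$. Since the elements of $A$ are nonempty sets, a sequence in which some element occurs twice falls under the second case. In particular, the right side of (K2) always equals $\mathbb N$.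

\begin{example}\label{ex:two}
The subalgebra generated by $\{1\}$ and $\{2\}$ is $B=\{\{1\},\{2\},\{1,2\},\mathbb N\}$: we have $\{1\}\cdot\{2\}=\{2\}\cdot\{1\}=\{1,2\}$, and every other product of two elements of $B$ is $\mathbb N$. A product of three elements of $B$ is already $\mathbb N$, so both sides of (K2) equal $\mathbb N$ and $B\in K$. With generators $\{1\},\dots,\{r\}$ a product can avoid the value $\mathbb N$ for $r$ factors, as in $p_{r-1}(\{1\},\dots,\{r\})=\{1,\dots,r\}$, but not longer. Only with infinitely many generators can it avoid $\mathbb N$ in the limit.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]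
We have seen that $K$ is an HSP-class and that $A$ is a continuous algebra satisfying (K1).

\emph{$A\notin K$.} By~\eqref{eq:product}, $\{1\}*\{2\}*\{3\}*\cdots=\mathbb N\setminus\{0\}$, whereas $\{1\}*\{1\}*\{1\}*\cdots=\mathbb N$.

\emph{Every finitely generated subalgebra of $A$ lies in $K$.} Let $M\subseteq A$ be finite and nonempty, and let $U$ consist of $\mathbb N$ and all unions of nonempty subfamilies of $M$. The set $U$ is finite and contains $M$. It is closed under binary unions and contains $\mathbb N$, so it is closed under all operations of $A$. It is closed under joins of chains, because a chain in a finite poset is eventually constant. Hence $B=\langle M\rangle\subseteq U$ is finite. Condition (K1) holds in $B$, and infinite products in $B$ are computed as in $A$. In any sequence of elements of the finite set $B$ some element occurs twice, so by~\eqref{eq:product} both sides of (K2) equal $\mathbb N$. Thus $B\in K$.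

By Lemma~\ref{lem:local}, $A$ lies in every variety that contains $K$. If $K$ were a variety, it would contain $A$.
\end{proof}

\begin{remark}\label{rem:counter}
(a) The empty set has to be excluded from $A$. If it were admitted, with the same product, then $\emptyset*\{0\}*\emptyset*\emptyset*\cdots=\{0\}$ and $\emptyset*\emptyset*\cdots=\emptyset$, so (K2) would fail in the subalgebra generated by $\emptyset$ and $\{0\}$.

(b) Theorem~\ref{thm:counter} holds for every nonempty countable set $V$, finite or not. The class $K$, the algebra $A$ and the notion of HSP-class do not refer to $V$, and the proof of Lemma~\ref{lem:local} uses only that $V\neq\emptyset$.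
\end{remark}

\section{Density, free algebras and colimits}\label{sec:tools}

\subsection*{Passing from a dense subset to the whole algebra}

An element of $\overline D$ need not be the join of a chain in $D$. For example, let $D$ consist of pairwise unrelated chains $c_{n,0}\sqsubseteq c_{n,1}\sqsubseteq\cdots$, one for each $n$, and add a chain $a_0\sqsubseteq a_1\sqsubseteq\dots\sqsubseteq a_\omega$ with $c_{n,k}\sqsubseteq a_l$ exactly for $l\ge n$. Then $a_n=\bigsqcup_kc_{n,k}$ and $a_\omega=\bigsqcup_na_n$ lie in $\overline D$, but every chain in $D$ stays in one column, so its join is not $a_\omega$. This is the situation for which nested formal joins are needed. To prove a property for all elements of $\overline D$, we therefore show that it holds on $D$ and that the set where it holds is closed under joins of chains. The next lemma extends this method to properties of tuples.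

\begin{lemma}\label{lem:dense}
Let $D$ be a subset of a cpo $B$.
\begin{itemize}
\item[(a)] Let $I$ be a countable set. If $S\subseteq B^I$ is closed under joins of chains and $D^I\subseteq S$, then $\overline D^{\,I}\subseteq S$.
\item[(b)] If $B$ is a continuous algebra and $D$ is closed under the operations, then $\overline D$ is a subalgebra.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For finite $J\subseteq I$, let $P(J)$ be the statement that $S$ contains every tuple $a$ with $a_i\in\overline D$ for $i\in J$ and $a_i\in D$ for $i\notin J$. The statement $P(\emptyset)$ is the hypothesis. Assume $P(J)$, let $j\notin J$, and fix coordinates $a_i\in\overline D$ for $i\in J$ and $a_i\in D$ for $i\notin J\cup\{j\}$. Let $R$ be the set of $b\in B$ such that the tuple with these coordinates and $j$-th coordinate $b$ lies in $S$. Then $D\subseteq R$ by $P(J)$. A chain in $R$ gives a chain of tuples in $S$ whose join has the join of the chain as $j$-th coordinate, so $R$ is closed under joins of chains. Thus $\overline D\subseteq R$, which is $P(J\cup\{j\})$. For finite $I$ the statement $P(I)$ is the claim.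

Let $I=\mathbb N$ and $a\in\overline D^{\,\mathbb N}$. We approximate $a$ from below by tuples to which some $P(J)$ applies. The set of elements of $B$ that lie above some element of $D$ contains $D$ and is upward closed, hence closed under joins of chains; so it contains $\overline D$. Choose $d_i\in D$ with $d_i\sqsubseteq a_i$, and let $s_n=(a_0,\dots,a_{n-1},d_n,d_{n+1},\dots)$. Then $s_n\in S$ by $P(\{0,\dots,n-1\})$, and $s_n\sqsubseteq s_{n+1}$ because $d_n\sqsubseteq a_n$. The $i$-th coordinate of $s_n$ is $a_i$ for $n>i$, so $\bigsqcup_ns_n=a$ and $a\in S$.

(b) For $n$-ary $\sigma$, the set $S=\{a\in B^n:\sigma_B(a)\in\overline D\}$ contains $D^n$, and it is closed under joins of chains because $\sigma_B$ is continuous. By (a), $\overline D^{\,n}\subseteq S$.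
\end{proof}

To apply this to equations we need to know that a chain of interpretations under which a term is defined has a join under which it is defined. Recall that if $(a_{j,k})$ is a family in a cpo that is monotone in $j$ and in $k$, then $\bigsqcup_j\bigsqcup_ka_{j,k}=\bigsqcup_k\bigsqcup_ja_{j,k}$, since both sides are the least upper bound of all $a_{j,k}$.

\begin{lemma}\label{lem:chain}
Let $f_0\sqsubseteq f_1\sqsubseteq\cdots$ be a chain in $B^V$ with join $f$, and let $t$ be an $\infty$-term with all $f_k^\sharp(t)$ defined. Then the elements $f_k^\sharp(t)$ form a chain, and $f^\sharp(t)$ is defined and equals $\bigsqcup_kf_k^\sharp(t)$.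
\end{lemma}

\begin{proof}
For a variable this is the description of order and joins in $B^V$. For an ordinary term $\sigma(t_1,\dots,t_n)$, the tuples $(f_k^\sharp(t_1),\dots,f_k^\sharp(t_n))$ form a chain with join $(f^\sharp(t_1),\dots,f^\sharp(t_n))$ by induction, and $\sigma_B$ is continuous. Let $t=\bigvee_jt_j$ and $a_{j,k}=f_k^\sharp(t_j)$. These elements are defined and monotone in $j$ because $f_k^\sharp(t)$ is defined. By induction they are monotone in $k$, and $f^\sharp(t_j)=\bigsqcup_ka_{j,k}$. Hence $f^\sharp(t_j)$ increases with $j$, so $f^\sharp(t)$ is defined; $f_k^\sharp(t)=\bigsqcup_ja_{j,k}$ increases with $k$; and $f^\sharp(t)=\bigsqcup_j\bigsqcup_ka_{j,k}=\bigsqcup_k\bigsqcup_ja_{j,k}=\bigsqcup_kf_k^\sharp(t)$.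
\end{proof}

\begin{corollary}\label{cor:density}
Let $D$ be a dense subset of a continuous algebra $B$ and $t=t'$ an $\infty$-equation. If $f^\sharp(t)$ and $f^\sharp(t')$ are defined and equal for every $f\colon V\to B$ with values in $D$, then $B$ satisfies $t=t'$.
\end{corollary}

\begin{proof}
Let $S$ be the set of $f\in B^V$ with $f^\sharp(t)$ and $f^\sharp(t')$ defined and equal. It contains $D^V$, and it is closed under joins of chains by Lemma~\ref{lem:chain}. Since $V$ is countable, Lemma~\ref{lem:dense}(a) gives $S=B^V$.
\end{proof}

\subsection*{Free algebras and colimits}

Two facts about generation will be used repeatedly.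
\begin{itemize}
\item[(G1)] Homomorphisms $h,h'\colon A\to B$ that agree on $M\subseteq A$ agree on $\langle M\rangle$, because $\{a:h(a)=h'(a)\}$ is a subalgebra.
\item[(G2)] If $|M|\le\mu$, then $|\langle M\rangle|\le\lambda:=(\mu+|\Sigma|+\aleph_0)^{\aleph_0}$.
\end{itemize}
For (G2), let $M_0=M$, let $M_{\alpha+1}$ consist of $M_\alpha$, the values of operations on elements of $M_\alpha$ and the joins of chains in $M_\alpha$, and take unions at limit ordinals. Every countable subset of $M_{\omega_1}$ lies in some $M_\alpha$ with $\alpha<\omega_1$, so $M_{\omega_1}$ is a subalgebra, and it equals $\langle M\rangle$. Since $\lambda^{\aleph_0}=\lambda$ and $|\Sigma|\le\lambda$, induction gives $|M_\alpha|\le\lambda$ for $\alpha<\omega_1$, and $|M_{\omega_1}|\le\aleph_1\cdot\lambda=\lambda$ because $\aleph_1\le2^{\aleph_0}\le\lambda$.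

A \emph{directed diagram} consists of a nonempty poset $I$ in which any two elements have an upper bound, algebras $A_i$ $(i\in I)$, and homomorphisms $a_{ij}\colon A_i\to A_j$ for $i\le j$ with $a_{ii}=\mathrm{id}$ and $a_{jk}a_{ij}=a_{ik}$. A \emph{cocone} is a family of homomorphisms $c_i\colon A_i\to C$ with $c_ja_{ij}=c_i$. It is a \emph{colimit} if for every cocone $c'_i\colon A_i\to C'$ there is exactly one homomorphism $h\colon C\to C'$ with $hc_i=c'_i$ for all $i$. Colimits are unique up to isomorphism, and so are free $K$-algebras.

\begin{lemma}\label{lem:free}
\begin{itemize}
\item[(a)] Let $K$ be an HSP-class. Every set $X$ has a free $K$-algebra $\eta\colon X\to F_KX$, and $F_KX=\langle\eta(X)\rangle$.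
\item[(b)] For $\emptyset\neq Y\subseteq X$, the subalgebra $F_Y:=\langle\eta(Y)\rangle$ of $F_KX$, with the map $\eta|_Y$, is a free $K$-algebra on $Y$.
\item[(c)] Every directed diagram in $\Sigma\text{-}\mathbf{CPO}$ has a colimit $c_i\colon A_i\to C$, and $\bigcup_ic_i(A_i)$ is dense in $C$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Consider pairs $(C,\varphi)$ with $C\in K$, $\varphi\colon X\to C$ and $C=\langle\varphi(X)\rangle$. By (G2) the size of $C$ is bounded by a cardinal depending only on $X$ and $\Sigma$, so there is a \emph{set} of such pairs $(C_j,\varphi_j)$, $j\in J$, such that every pair $(C,\varphi)$ admits an isomorphism $u\colon C_j\to C$ with $u\varphi_j=\varphi$ for some $j$. Let $\eta(x)=(\varphi_j(x))_{j\in J}\in\prod_jC_j$, and let $F_KX$ be the subalgebra generated by $\eta(X)$. It lies in $K$ by (P) and (S). Given $\varphi\colon X\to C$ with $C\in K$, the subalgebra $\langle\varphi(X)\rangle$ lies in $K$, so there are $j$ and an isomorphism $u\colon C_j\to\langle\varphi(X)\rangle$ with $u\varphi_j=\varphi$. The $j$-th projection followed by $u$ extends $\varphi$. Uniqueness is (G1).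

(b) We have $F_Y\in K$ by (S). Let $\varphi\colon Y\to C$ with $C\in K$. Since $Y\neq\emptyset$, there is a map $r\colon X\to Y$ that fixes every element of $Y$. The homomorphism $F_KX\to C$ extending $\varphi r$ restricts to a homomorphism $h\colon F_Y\to C$ with $h\eta(y)=\varphi(y)$ for $y\in Y$. Uniqueness is (G1).

(c) We argue as in (a). By (G2) there is a set of cocones $c_i^{\,j}\colon A_i\to C_j$ $(j\in J)$ that represents, up to isomorphism, all cocones whose target is generated by the union of the images. The maps $c_i(a)=(c_i^{\,j}(a))_{j\in J}$ form a cocone into $\prod_jC_j$. Let $D=\bigcup_ic_i(A_i)$ and $C=\langle D\rangle$, and regard the $c_i$ as maps into $C$. Every cocone $c'_i\colon A_i\to C'$ takes values in $\langle\bigcup_ic'_i(A_i)\rangle$, which is isomorphic to some $C_j$ compatibly with the cocones; the $j$-th projection then gives the required $h\colon C\to C'$, which is unique by (G1). It remains to see that $D$ is dense. Finitely many elements of $D$ lie in a single $c_i(A_i)$, because $c_j(A_j)=c_i(a_{ji}(A_j))\subseteq c_i(A_i)$ for $j\le i$ and $I$ is directed. So $D$ is closed under the operations (it contains the constants because $I\neq\emptyset$). By Lemma~\ref{lem:dense}(b),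 $\overline D$ is a subalgebra containing $D$, hence $\overline D=C$.
\end{proof}

\section{HSP-classes are defined by $\infty$-equations}\label{sec:infty}

The core of the classical proof sketched in Section~\ref{sec:intro} survives for countably many generators. Every element of the free algebra is then the value of an $\infty$-term, and every order relation between two such values is an $\infty$-equation valid in $K$. The two new points are that definedness must be transferred to $A$, and that the operations cannot be applied to formal joins, so that preservation of operations is first proved on ordinary terms and then extended by density.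

\begin{proposition}\label{prop:extend}
Let $K$ be an HSP-class, $X$ a nonempty countable set, and $A$ a continuous algebra that satisfies every $\infty$-equation in at most $|X|$ variables that is valid in $K$. Then every map $\varphi\colon X\to A$ extends to a homomorphism $F_KX\to A$.
\end{proposition}

\begin{proof}
Renaming the elements of $X$, we may assume $X\subseteq V$. Fix $r\colon V\to X$ fixing every element of $X$, and put $F=F_KX$, $f_0=\eta r\colon V\to F$ and $g=\varphi r\colon V\to A$. An \emph{$X$-term} is an $\infty$-term with all variables in $X$; a formal join of $X$-terms is an $X$-term.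

\emph{Step 1: every element of $F$ is $f_0^\sharp(t)$ for an $X$-term $t$.} Let $D$ be the set of values under $f_0$ of ordinary $X$-terms, and $W$ the set of defined values under $f_0$ of all $X$-terms. The set $D$ contains $\eta(X)$ and is closed under the operations, so $\overline D$ is a subalgebra containing $\eta(X)$ by Lemma~\ref{lem:dense}(b), and $\overline D=F$. If the elements $f_0^\sharp(t_k)\in W$ form a chain, its join is $f_0^\sharp(\bigvee_kt_k)\in W$. So $W$ contains $D$ and is closed under joins of chains, and $W=F$.

\emph{Step 2: if $t,t'$ are $X$-terms with $f_0^\sharp(t)\sqsubseteq f_0^\sharp(t')$ defined, then $g^\sharp(t)\sqsubseteq g^\sharp(t')$ are defined.} Let $C\in K$ and $f\colon V\to C$, and let $k\colon F\to C$ extend $f|_X$. The maps $kf_0$ and $f$ agree on $X$. By Lemmas~\ref{lem:transport}(a) and~\ref{lem:var}(b), $f^\sharp(t)=k(f_0^\sharp(t))$ and $f^\sharp(t')=k(f_0^\sharp(t'))$ are defined, and $f^\sharp(t)\sqsubseteq f^\sharp(t')$. So the $\infty$-equation $t\sqsubseteq t'$ of Example~\ref{ex:equations}(a) is valid in $K$. Its variables lie in $X$, so $A$ satisfies it, and we evaluate it at $g$.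

\emph{Step 3: the homomorphism.} For $a\in F$ choose an $X$-term $t$ with $a=f_0^\sharp(t)$ and put $h(a)=g^\sharp(t)$. This value is defined by Step~2 with $t'=t$. If also $a=f_0^\sharp(t')$, Step~2 gives $g^\sharp(t)\sqsubseteq g^\sharp(t')\sqsubseteq g^\sharp(t)$, so $h$ is well defined; and it is monotone, again by Step~2. For a chain $a_k=f_0^\sharp(t_k)$ we have $\bigsqcup_ka_k=f_0^\sharp(\bigvee_kt_k)$, hence $h(\bigsqcup_ka_k)=g^\sharp(\bigvee_kt_k)=\bigsqcup_kg^\sharp(t_k)=\bigsqcup_kh(a_k)$. So $h$ is continuous. For $n$-ary $\sigma$ let
\[
S=\{(a_1,\dots,a_n)\in F^n: h(\sigma_F(a_1,\dots,a_n))=\sigma_A(h(a_1),\dots,h(a_n))\}.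
\]
If $a_i=f_0^\sharp(s_i)$ with ordinary $X$-terms $s_i$, both sides equal $g^\sharp(\sigma(s_1,\dots,s_n))$, so $D^n\subseteq S$. Both sides are continuous functions of $(a_1,\dots,a_n)$, so $S$ is closed under joins of chains, and $S=F^n$ by Lemma~\ref{lem:dense}(a). Finally, $h(\eta(x))=h(f_0^\sharp(x))=g^\sharp(x)=\varphi(x)$ for $x\in X$.
\end{proof}

An algebra $A$ may be uncountable, so the homomorphisms given by Proposition~\ref{prop:extend} have to be patched together. The following setting serves both here and in Section~\ref{sec:unary}. Let $K$ be an HSP-class, $A$ a nonempty algebra, $X$ its underlying set, $F=F_KX$, and $F_Y=\langle\eta(Y)\rangle\subseteq F$ for nonempty $Y\subseteq X$. We write $h_Y$ for a homomorphism $F_Y\to A$ with $h_Y(\eta(y))=y$ for all $y\in Y$, if there is one. Then: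
\begin{itemize}
\item[(P1)] $h_Y$ is unique, and if $Y\subseteq Y'$ and $h_Y,h_{Y'}$ exist, then $F_Y\subseteq F_{Y'}$ and $h_{Y'}$ restricts to $h_Y$; this follows from (G1).
\item[(P2)] If $Y$ is countable and $A$ satisfies every $\infty$-equation in at most $|Y|$ variables valid in $K$, then $h_Y$ exists, by Lemma~\ref{lem:free}(b) and Proposition~\ref{prop:extend}.
\item[(P3)] If $h_X$ exists, then $A\in K$, since $h_X\colon F\to A$ is surjective and $F\in K$.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:infty}]
Classes defined by $\infty$-equations are HSP-classes by Proposition~\ref{prop:hsp}. Conversely, let $K$ be an HSP-class, and let $A$ satisfy all $\infty$-equations valid in $K$; these form a set. We show $A\in K$, so that $K$ is defined by this set. The empty algebra lies in $K$, so let $A\neq\emptyset$ and use the setting above. By (P2), $h_Y$ exists for every nonempty countable $Y\subseteq X$.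

Let $E$ be the union of the $F_Y$ over all such $Y$. A countable union of countable sets is countable, so every countable subset of $E$ lies in a single $F_Y$. Hence $E$ is closed under the operations and under joins of chains. It contains $\eta(X)$, so $E=F$. By (P1), $h_Y$ and $h_{Y'}$ are both restrictions of $h_{Y\cup Y'}$, so the maps $h_Y$ have a common extension $h\colon F\to A$. Monotonicity, preservation of an operation and preservation of the join of a chain each concern countably many elements of $F$ at a time; these lie in one subalgebra $F_Y$, on which $h=h_Y$ is a homomorphism. So $h$ is a homomorphism with $h(\eta(x))=x$, and $A\in K$ by (P3).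

Now let $A\in K$, let $e\colon A\to B$ be dense and $D=e(A)$. Let $t=t'$ be an $\infty$-equation valid in $K$. Every $f\colon V\to B$ with values in $D$ has the form $eg$ with $g\colon V\to A$, so $f^\sharp(t)$ and $f^\sharp(t')$ are defined and equal by Lemma~\ref{lem:transport}(a). By Corollary~\ref{cor:density}, $B$ satisfies $t=t'$. Thus $B$ satisfies all $\infty$-equations valid in $K$, and $B\in K$ by the first part.
\end{proof}

If $A$ satisfies only the equations valid in $K$, then (P2) gives $h_Y$ only for finite $Y$. The union of these $F_Y$ is dense in $F$, but the common extension of the $h_Y$ need not extend to a homomorphism on $F$: for the class and the algebra of Section~\ref{sec:counter} it does not, by (P3).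

\section{Which HSP-classes are varieties}\label{sec:char}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
We prove (i)$\Rightarrow$(ii)$\Rightarrow$(iii)$\Rightarrow$(iv)$\Rightarrow$(i).

(i)$\Rightarrow$(ii). Let $c_i\colon A_i\to C$ be the colimit of a directed diagram with all $A_i\in K$. By Lemma~\ref{lem:free}(c), $D=\bigcup_ic_i(A_i)$ is dense in $C$. Let $t=t'$ be one of the equations defining $K$, and let $W\subseteq V$ be finite, nonempty, and contain its variables. Let $f\colon V\to C$ have values in $D$. The finite set $f(W)$ lies in a single $c_i(A_i)$, by directedness; this is where finiteness of the set of variables is used. So $A_i\neq\emptyset$, and there is $g\colon V\to A_i$ such that $c_ig$ and $f$ agree on $W$. Since $A_i$ satisfies $t=t'$, Lemmas~\ref{lem:transport}(a) and~\ref{lem:var}(b) show that $f^\sharp(t)$ and $f^\sharp(t')$ are defined and equal. By Corollary~\ref{cor:density}, $C$ satisfies $t=t'$. Hence $C\in K$.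

(ii)$\Rightarrow$(iii). Let all finitely generated subalgebras of $A$ be in $K$. If $A=\emptyset$, then $A\in K$. Otherwise the finite nonempty subsets $Y\subseteq A$ form a directed poset under inclusion, and the subalgebras $\langle Y\rangle$ with the inclusion maps form a directed diagram in $K$. Its colimit $c_Y\colon\langle Y\rangle\to C$ exists by Lemma~\ref{lem:free}(c), and $C\in K$ by (ii). The inclusions $\langle Y\rangle\to A$ form a cocone, which induces a homomorphism $h\colon C\to A$ with $h(c_Y(a))=a$ for $a\in\langle Y\rangle$. It is surjective, because $a=h(c_{\{a\}}(a))$. So $A\in K$ by (H).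

(iii)$\Rightarrow$(iv). Let $A$ have the extension property in (iv), and let $B=\langle X\rangle$ with $X\subseteq A$ finite and nonempty. Let $h\colon F_KX\to A$ extend the inclusion of $X$. The subalgebra $h^{-1}(B)$ contains $\eta(X)$, so it is all of $F_KX$, and $h$ is a homomorphism into $B$. We cannot expect to conclude by (H), since nothing shows that the image $D=h(F_KX)$ is closed under joins of chains; closure under dense images is what is needed. The set $D$ is closed under the operations and contains $X$, so its closure $\overline D$ in $B$ is a subalgebra containing $X$ by Lemma~\ref{lem:dense}(b), and $\overline D=B$. Thus $h\colon F_KX\to B$ is dense, and $B\in K$ by Theorem~\ref{thm:infty}. By (iii), $A\in K$.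

(iv)$\Rightarrow$(i). Let $\mathcal E$ be the set of all equations valid in $K$. Every member of $K$ satisfies $\mathcal E$. Conversely, let $A$ satisfy $\mathcal E$, and let $X$ be finite and nonempty. By Lemma~\ref{lem:var}(a), every $\infty$-equation in at most $|X|$ variables valid in $K$ belongs to $\mathcal E$. By Proposition~\ref{prop:extend}, every map $X\to A$ extends to $F_KX$. So $A\in K$ by (iv), and $K$ is the variety defined by $\mathcal E$.
\end{proof}

For the class $K$ and the algebra $A$ of Section~\ref{sec:counter}, the proof of (ii)$\Rightarrow$(iii) exhibits a directed diagram in $K$ whose colimit is not in $K$: the colimit of the finitely generated subalgebras of $A$, all of which are finite, maps onto $A\notin K$.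

\section{Signatures of arity at most one}\label{sec:unary}

Suppose that all symbols have arity at most $1$, so that an ordinary term contains at most one variable. A chain of terms may still use infinitely many variables, and we have to see why this adds nothing. Consider ordinary terms $s_k(x_k)$ in pairwise distinct variables, such that $s_k(x_k)\sqsubseteq s_{k+1}(x_{k+1})$ is valid in $K$ for all $k$. The two sides share no variable, so we may substitute a fixed variable $z$ on one side only:
\[
s_k(z)\sqsubseteq s_{k+1}(x_{k+1}),\qquad s_k(x_k)\sqsubseteq s_{k+1}(z).
\]
Hence each member of the chain $s_k(x_k)$ lies below a member of the chain $s_k(z)$ and conversely, and the two chains have the same join. The join over infinitely many variables is a join over one variable, and the inequalities that show it have two variables each. This argument breaks down for the chain $p_n(x_0,\dots,x_n)$ of Section~\ref{sec:counter}: consecutive members share variables, so a substitution changes both sides. The proof below is the same argument carried out in the free algebra, where substitutions become endomorphisms.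

\begin{proposition}\label{prop:unary}
Let all symbols of $\Sigma$ have arity at most $1$, and let $K$ be an HSP-class. Every algebra that satisfies all equations in at most two variables valid in $K$ lies in $K$. Hence $K$ is a variety, definable by equations in at most two variables.
\end{proposition}

\begin{proof}
Let $A$ be such an algebra. We may assume $A\neq\emptyset$, and we use the setting of Section~\ref{sec:infty}. By Lemma~\ref{lem:var}(a) and (P2), $h_Y$ exists whenever $|Y|\in\{1,2\}$. Write $F_x$ and $h_x$ for $F_{\{x\}}$ and $h_{\{x\}}$, and put $E=\bigcup_{x\in X}F_x$.

\emph{A monotone map on $E$.} Let $e\in F_x$, $e'\in F_y$ and $e\sqsubseteq e'$. Both elements lie in $F_{\{x,y\}}$, and by (P1)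
\[
h_x(e)=h_{\{x,y\}}(e)\sqsubseteq h_{\{x,y\}}(e')=h_y(e').
\]
Taking $e=e'$ and exchanging $x$ and $y$, we see that $h_x$ and $h_y$ agree on $F_x\cap F_y$. So there is a map $h\colon E\to A$ with $h|_{F_x}=h_x$, and it is monotone.

\emph{Operations.} A constant of $F$ lies in every $F_x$, and a unary operation maps each $F_x$ into itself. So $E$ is closed under the operations, and $h$ preserves them because each $h_x$ does. This fails for larger arities, where the arguments may come from different $F_x$.

\emph{Joins of chains.} We claim that $E$ is closed under joins of chains in $F$ and that $h$ preserves them. Let $e_0\sqsubseteq e_1\sqsubseteq\cdots$ be a chain in $E$, and choose $x_k\in X$ with $e_k\in F_{x_k}$. If $x_k=x$ for all large $k$, the claim holds because $F_x$ is a subalgebra and $h_x$ is continuous. So assume that the set $N=\{k:x_k\neq x_{k+1}\}$ is infinite.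

For $\rho\colon X\to X$ let $\hat\rho\colon F\to F$ be the homomorphism extending $\eta\rho$; it exists because $F\in K$. By (G1), if $\rho(x)=\rho'(x)$, then $\hat\rho$ and $\hat\rho'$ agree on $F_x$, and if $\rho(x)=x$, then $\hat\rho$ is the identity on $F_x$. Fix $z\in X$, let $\gamma\colon X\to X$ be constant with value $z$, and put $e'_k=\hat\gamma(e_k)$. The subalgebra $\hat\gamma^{-1}(F_z)$ contains $\eta(X)$, so $\hat\gamma$ maps $F$ into $F_z$, and $(e'_k)$ is a chain in $F_z$. Let $k\in N$.
\begin{itemize}
\item Let $\rho$ send $x_k$ to $z$ and fix all other elements of $X$, in particular $x_{k+1}$. Then $\hat\rho(e_k)=\hat\gamma(e_k)=e'_k$ and $\hat\rho(e_{k+1})=e_{k+1}$, so $e_k\sqsubseteq e_{k+1}$ gives $e'_k\sqsubseteq e_{k+1}$.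
\item Let $\rho$ send $x_{k+1}$ to $z$ and fix all other elements of $X$, in particular $x_k$. Then $\hat\rho(e_k)=e_k$ and $\hat\rho(e_{k+1})=e'_{k+1}$, so $e_k\sqsubseteq e'_{k+1}$.
\end{itemize}
Given $j$, choose $k\in N$ with $k\ge j$. Then $e_j\sqsubseteq e_k\sqsubseteq e'_{k+1}$ and $e'_j\sqsubseteq e'_k\sqsubseteq e_{k+1}$. So the chains $(e_k)$ and $(e'_k)$ have the same upper bounds, and $\bigsqcup_ke_k=\bigsqcup_ke'_k\in F_z\subseteq E$. All these inequalities are between elements of $E$, and $h$ is monotone, so the chains $(h(e_k))$ and $(h(e'_k))$ also have the same upper bounds. Therefore
\[
h\Bigl(\bigsqcup_ke_k\Bigr)=h_z\Bigl(\bigsqcup_ke'_k\Bigr)=\bigsqcup_kh_z(e'_k)=\bigsqcup_kh(e'_k)=\bigsqcup_kh(e_k),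
\]
which proves the claim.

Thus $E$ is a subalgebra of $F$ containing $\eta(X)$, so $E=F$, and $h\colon F\to A$ is a homomorphism with $h(\eta(x))=x$. By (P3), $A\in K$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]
If all symbols have arity at most $1$, every HSP-class is a variety by Proposition~\ref{prop:unary}. If some symbol has arity at least $2$, Theorem~\ref{thm:counter} gives an HSP-class that is not a variety.
\end{proof}

\begin{thebibliography}{1}

\bibitem{ADV}
Ji\v{r}\'i Ad\'amek, Mat\v{e}j Dost\'al, Ji\v{r}\'i Velebil,
\emph{Varieties of Quantitative or Continuous Algebras (Extended Abstract)},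
arXiv:2301.01034 (2023).

\end{thebibliography}
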